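# Full twists, the Rasmussen invariant over $\mathbb F_2$, and the satellite invariant $\theta_2$

## 1. Twisted Whitehead doubles of the unknot

All knots are oriented. A *full twist on $m$ strands* means: a disk $D$ meets a knot transversely in $m$ points, and a full twist is tied into these $m$ strands near $D$. It is *right-handed* if its crossings would be positive when all strands ran in parallel. Right-handed and left-handed twists along the same disk undo each other. Reversing one of two strands changes the sign of their crossings, so a right-handed full twist on two *antiparallel* strands adds two *negative* crossings.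

Run two parallel strands once around a planar annulus and hook them together in a clasp whose two crossings are positive. (The sign of a crossing of a knot does not depend on the orientation.) In the solid torus over the annulus this is the Whitehead pattern $W$. Away from the clasp its two strands run in opposite directions. Insert $t$ right-handed full twists into them and call the result $W_t$. Viewed in $S^3$, it is a knot $W_t(U)$ with a diagram of $2|t|+2$ crossings. We identify two of these knots.

For $t=0$ the diagram has two crossings, and a knot diagram with two crossings shows the unknot. So $W_0(U)=U$.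

For $t=-1$ the diagram has four crossings, all positive. The knot $W_t(U)$ bounds the plumbing of an unknotted annulus with $t$ full twists and the Hopf band of the clasp. With suitable orientations of the cores, its Seifert matrix is
$$V=\begin{pmatrix} t&1\\0&\delta\end{pmatrix},\qquad \delta=\pm1 .$$
To find $\delta$, recall a textbook fact: with the convention that the right-handed trefoil has signature $-2$ (the signature of $V+V^T$), changing a positive crossing to a negative one does not lower the signature. Changing one crossing of the clasp turns $W_t(U)$ into the unknot, and that crossing is positive, so $W_t(U)$ has signature $\le 0$ for every $t$. If $\delta$ were $+1$, then $V+V^T=\begin{pmatrix}2t&1\\1&2\end{pmatrix}$ would be positive definite for $t\ge1$, with signature $+2$. Hence $\delta=-1$, and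
$$\det(V+V^T)=\det\begin{pmatrix}2t&1\\1&-2\end{pmatrix}=-(4t+1).$$
For $t=-1$ the determinant of the knot is $3$, and $\begin{pmatrix}-2&1\\1&-2\end{pmatrix}$ is negative definite, so the signature is $-2$. The knots with at most four crossings are the unknot, the two trefoils and the figure-eight knot. Only the right-handed trefoil has determinant $3$ and signature $-2$, so
$$W_{-1}(U)=\text{right-handed trefoil},\qquad W_0(U)=U. \tag{1}$$
In the same way $W_1(U)$ has at most four crossings and determinant $5$, so it is the figure-eight knot. The surface has genus one, so $g(W_t(U))\le1$ for all $t$.

Let $s_2$ be the Rasmussen invariant over the field $\mathbb F_2$. It is $2$ on the right-handed trefoil and $0$ on the unknot. So the right-handed twist that leads from $t=-1$ to $t=0$ lowers $s_2$ from $2$ to $0$. We will see that $t\mapsto s_2(W_t(U))$ is a step function, equal to $2$ for $t<0$ and to $0$ for $t\ge0$. If the strands of $W_t$ follow a knot $K$ instead of the unknot, there is still one step, but its position depends on $K$. How far can the step move when a full twist is tied into many strands of $K$?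

## 2. Where the step sits, and what a twist does to it

A *pattern* $P$ is a knot in the standard solid torus, and $P(K)$ is the satellite with pattern $P$ and companion $K$. For $t\in\mathbb Z$ let $P_t$ be the pattern obtained from $P$ by applying $t$ right-handed full twists to the solid torus. The *wrapping number* is the least number of points in which a meridional disk meets the pattern, and the *winding number* is the algebraic count of these points.

We take the following as known (Lukas Lewark and Claudius Zibrowius, "Rasmussen invariants of Whitehead doubles and other satellites", arXiv:2208.13612 (2022), the source of our problem). For every knot $K\subset S^3$ there is a unique integer $\theta_2(K)$ such that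
$$s_2(P(K))=s_2(P_{-\theta_2(K)}(U)) \tag{2}$$
for all patterns $P$ with wrapping number two and winding number zero. Moreover $\theta_2$ induces a homomorphism from the smooth concordance group to $\mathbb Z$. As an example, $K=U$ satisfies (2) with $0$ in place of $\theta_2(U)$, so $\theta_2(U)=0$ by uniqueness.

**Definition (generalized crossing change).** Let $K_-$ be a knot and $\lambda$ an unknot in its complement with $\mathrm{lk}(K_-,\lambda)=0$. Surgery on $\lambda$ with framing $+1$ turns $K_-$ into a knot $K_+\subset S^3$, and $K_+$ is said to arise from $K_-$ by a *negative generalized crossing change*. If $\lambda$ bounds a disk $D$ meeting $K_-$ transversely in $2n$ points, then $K_+$ is obtained by tying a left-handed full twist into these $2n$ strands, and the change is *on $2n$ strands*.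

Since the linking number is $0$, $n$ strands run up through $D$ and $n$ run down. For $n=1$ this is an ordinary crossing change. View a negative crossing with its strands vertical and antiparallel: it is the braid generator $\sigma$ that is positive for parallel strands. The left-handed twist gives $\sigma\sigma^{-2}=\sigma^{-1}$, which on antiparallel strands is a positive crossing.

**Theorem 1.** Let the knot $K'$ arise from the knot $K$ by a right-handed full twist on $2p$ strands, $p$ of which run upwards and $p$ downwards through the disk. Then $s_2(K')\le s_2(K)$.

**Theorem 2.** If $K_+$ arises from $K_-$ by a negative generalized crossing change on $2n$ strands, then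
$$\theta_2(K_-)\le\theta_2(K_+)\le\theta_2(K_-)+4n^2 .$$

**Theorem 3.** If $K'$ arises from $K$ by a left-handed full twist on $p$ upward and $q$ downward strands ($p,q\ge0$), then
$$\theta_2(K)-(p-q)^2\le\theta_2(K')\le\theta_2(K)+4pq .$$

Theorem 2 is the case $p=q=n$ of Theorem 3. Sections 4–11 prove Theorem 1, and Sections 12–14 deduce the other two.

## 3. How far ordinary crossing changes reach

A sensible first plan is to treat the case of two strands and undo a large twist crossing by crossing.

**Lemma 3.1.** Let $K'$ arise from $K$ by a left-handed full twist on $p$ upward and $q$ downward strands, and let $N=p+q$. Then there are knots $K'=J_0,J_1,\dots,J_{\binom N2}=K$ such that each $J_{i+1}$ arises from $J_i$ by one crossing change. Exactly $pq$ of these changes turn a positive crossing into a negative one, and the other $\binom p2+\binom q2$ turn a negative crossing into a positive one.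

*Proof.* Let $\Delta$ be the positive half twist on $N$ strands; any two strands cross exactly once in its standard word. The left-handed full twist is $\Delta^{-1}\Delta^{-1}$. Write the first factor as the standard word for $\Delta$ read backwards with inverse letters. Changing all its crossings gives a positive word in which any two strands cross exactly once.

Such a word represents $\Delta$. Indeed, in a positive word the strand entering a crossing from the left always passes on the same side (always over, or always under, depending on the convention for $\sigma_i$). If two strands cross only once, the strand entering from the left is the one that starts further to the left. So the strands lie in layers ordered by their starting positions and can be straightened, each in its layer. The braid is therefore determined by its permutation, here the reversal, as for $\Delta$.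

After the $\binom N2$ changes we are left with $\Delta\Delta^{-1}=1$, that is, with $K$. The crossings being changed are left-handed. For the $pq$ antiparallel pairs such a crossing is positive and becomes negative. For the parallel pairs it is negative and becomes positive. $\square$

Suppose we know the two-strand case: *if $K_+$ arises from $K_-$ by changing a negative crossing to a positive one, then $\theta_2(K_-)\le\theta_2(K_+)\le\theta_2(K_-)+4$* (Corollary 13.2 below). Then, along the sequence of Lemma 3.1:

* at an antiparallel pair, $\theta_2(J_{i+1})\le\theta_2(J_i)\le\theta_2(J_{i+1})+4$;
* at a parallel pair, $\theta_2(J_i)\le\theta_2(J_{i+1})\le\theta_2(J_i)+4$.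

Adding the right-hand inequalities of the first kind to the left-hand ones of the second kind gives $\theta_2(K')\le\theta_2(K)+4pq$, the full upper bound. Adding the others for $p=q=n$ gives only
$$\theta_2(K')\ge\theta_2(K)-4\cdot 2\tbinom n2=\theta_2(K)-4n(n-1).$$
For $n=1$ this is the desired bound. For $n\ge2$ it is not: every parallel pair costs $4$, since its crossing is changed in the wrong direction. The lower bound needs an argument that sees the whole twist at once, and that is Theorem 1.

## 4. Dotted cobordisms, complexes and $s_2$

Write $\mathbb F=\mathbb F_2$. We use D. Bar-Natan's dotted cobordism category (*Khovanov's homology for tangles and cobordisms*, Geom. Topol. 2005; for delooping and Gaussian elimination, *Fast Khovanov homology computations*, JKTR 2007).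

**Definition.** Objects of $BN_m^n$ are finite direct sums of formal shifts $q^ic$ of crossingless tangles $c$ with $m$ bottom and $n$ top endpoints. Morphisms are $\mathbb F[H]$-combinations of dotted orientable cobordisms modulo
$$\text{sphere}=0,\quad \text{dotted sphere}=1,\quad \text{two dots}=H\cdot\text{dot},$$
$$\text{neck}=(\text{dot on one side})+(\text{dot on the other side})+H\cdot(\text{no dot}).$$

With $N=m+n$ put $\deg S=\chi(S)-N/2-2\,\#\text{dots}$ and $\deg H=-2$. The relations are homogeneous and degree is additive under composition. A morphism $q^ic\to q^jc'$ is *degree-preserving* iff its unshifted degree is $i-j$. Differentials are degree-preserving, and so are chain maps and homotopies, unless a degree is mentioned or $H=1$ is set. The composite $c\circ c'=cc'$ stacks $c$ on top of $c'$. For an endpoint $y$ let $X_y$ be the dot on the sheet at $y$. It commutes strictly with all morphisms, and $X_y^2=HX_y$.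

*Example.* In $BN_2^2$ the loop-free diagrams are $\mathrm{id}$ (two vertical arcs) and $e=\text{cup}\circ\text{cap}$. The saddle $S:\mathrm{id}\to e$ is a disk, so $\deg S=1-2=-1$, and $S:\mathrm{id}\to q\,e$ is degree-preserving.

**4.1 Delooping and morphism spaces.** A circle is isomorphic to $q\,\emptyset\oplus q^{-1}\emptyset$. The maps to the summands are $D_+=(\text{dotted death})+H(\text{death})$ and $D_-=\text{death}$, and the inverse has components $B_+=\text{birth}$ and $B_-=\text{dotted birth}$. The relations give $D_\pm B_\pm=1$, $D_+B_-=H+H=0$, $D_-B_+=0$, and $B_+D_++B_-D_-=\mathrm{id}$ is the neck relation. Since $\mathrm{Hom}(\emptyset,\emptyset)=\mathbb F[H]$, bending and delooping show that for loop-free $c,c'$ the module $\mathrm{Hom}(c,c')$ is free over $\mathbb F[H]$. A basis is given by the surface $S_{c,c'}$ (one disk for each circle of $c\cup c'$) with at most one dot on each disk. Furthermore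
$$\deg S_{c,c'}=\#\text{circles}-N/2\le0,\quad\text{with equality iff }c=c'. \tag{3}$$
Indeed each circle contains an arc of $c$, and $c$ has $N/2$ arcs. Equality forces one arc of $c$ and one of $c'$ on each circle, so $c$ and $c'$ pair the endpoints in the same way. Dots and $H$ lower the degree. So *nonzero homogeneous morphisms between loop-free diagrams have degree $\le0$, and those of degree $0$ are identities*. If $c'$ has $\ell$ loops, it deloops to summands $q^kc''$ with $|k|\le\ell$. A degree-preserving map $q^dc\to c'$ has components $q^dc\to q^kc''$ of unshifted degree $d-k\le 0$ when nonzero. So *a nonzero homogeneous morphism from a loop-free diagram to a diagram with $\ell$ loops has degree $\le\ell$*.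

**4.2 Crossings.** For the crossing $\sigma$ that is positive when both strands point up,
$$[[\sigma]]=(\mathrm{id}\xrightarrow{\ S\ }q\,e),\qquad[[\sigma^{-1}]]=(e\to q\,\mathrm{id}),$$
with the left-hand term in homological degree $0$. For an oriented tangle diagram $T$ with $n_\pm$ positive/negative crossings, $h^{-n_-}q^{n_+-2n_-}[[T]]$ is invariant up to homotopy equivalence under all Reidemeister moves, where $h$ denotes the homological shift.

**4.3 Minimal complexes.** By delooping and Gaussian elimination, every bounded complex is homotopy equivalent to a *minimal* one: all diagrams are loop-free, and no entry of the differential is an identity. By 4.1, all nonzero entries then have unshifted degree $\le-1$.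

**4.4 Dot sliding.** *If $y,y'$ lie on the same strand on the two sides of one crossing, then $X_y+X_{y'}+H\simeq0$.* Take the reverse saddle as homotopy. The composite of the saddle and the reverse saddle, in either order, is the identity with a tube between its two sheets, which by neck-cutting is the sum of the two dots plus $H$. In both resolutions $y$ and $y'$ lie on the two different sheets: if the strand runs from bottom left to top right, these corners are not joined in $\mathrm{id}$ nor in $e$.

**4.5 The invariant $s_2$.** For a knot diagram let $C(K)$ be the normalized complex of 4.2. Set $H=1$ and apply $\mathrm{Hom}(\emptyset,-)$. After delooping, a generator $q^j\emptyset$ has $q$-degree $j$. A nonzero degree-preserving morphism $q^i\emptyset\to q^j\emptyset$ is $H^{(j-i)/2}$, so at $H=1$ maps can only raise the $q$-degree, and we get a filtered complex of $\mathbb F$-vector spaces. Its homology is 2-dimensional, lies in homological degree $0$, and has filtration degrees $s_2(K)\pm1$ (Mackaay–Turner–Vaz, JKTR 2007; Lipshitz–Sarkar, Duke 2014). Also $|s_2|\le2g$, $s_2(U)=0$ and $s_2(\text{right-handed trefoil})=2$. If a filtered chain map of degree $0$ from $C(K')|_{H=1}$ to $C(K)|_{H=1}$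 induces an isomorphism on homology, then a class of filtration degree $s_2(K')+1$ goes to a nonzero class of at least that degree. Hence $s_2(K')\le s_2(K)$.

So Theorem 1 asks for a degree-preserving map from the complex of the twisted knot to that of the untwisted knot which is an isomorphism on homology at $H=1$.

**4.6 Through-degree.** The *through-degree* of a diagram $c\in BN_m^n$ is the number $u$ of its arcs from bottom to top. Loops are disregarded, so delooping does not change it. In $BN_2^2$, $\mathrm{id}$ has through-degree $2$ and $e$ has $0$. A through arc of $cc'$ uses a through arc of each factor, so through-degree does not increase under composition. A loop-free $c$ factors uniquely as $a\bar b$ with $a\in BN_u^n$, $b\in BN_u^m$ loop-free and *cap-free* (no arc joins two bottom endpoints); $\bar b$ is the reflection of $b$. For instance $e=a\bar b$ with $a=b=\text{cup}$ and $u=0$.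

**4.7 Homotopic idempotents.** *Let $P,P'$ be idempotent chain endomorphisms of complexes $A,A'$, and let $\varphi:A\to A'$ be a homotopy equivalence with inverse $\psi$ and $\varphi P\simeq P'\varphi$. Then the images $\mathrm{Im}\,P$, $\mathrm{Im}\,P'$ (complexes over the idempotent completion) are homotopy equivalent. If $P\simeq0$, then $\mathrm{Im}\,P$ is contractible.* The equivalences are $P'\varphi P$ and $P\psi P'$: we have $P\psi P'\varphi P\simeq P\psi\varphi PP\simeq P$, and $P$ is the identity of $\mathrm{Im}\,P$. A homotopy $k$ on $A$ yields the homotopy $PkP$ on $\mathrm{Im}\,P$, since $P$ commutes with the differential. Composing $\varphi P\simeq P'\varphi$ with $\psi$ on both sides gives $P\psi\simeq\psi P'$, so the other order is the same. If $P\simeq0$ via $k$, then $PkP$ contracts $\mathrm{Im}\,P$.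

## 5. The two-strand twist and the saddle that undoes it

Let $FT_n$ be the right-handed full twist on $n$ strands. We compute $[[FT_2]]=[[\sigma\sigma]]$:
$$\mathrm{id}\longrightarrow q\,e\oplus q\,e\longrightarrow q^2\,ee .$$
Let the first $q\,e$ have its $e$ from the upper crossing and the second from the lower one. Let $X_t$ and $X_b$ be the dots on the upper and the lower arc of $e$. The diagram $ee$ is $e$ with a circle, so $q^2ee\cong q^3e\oplus q\,e$. The map from the first $q\,e$ splits the circle off the lower arc. Followed by $D_-$ and $D_+$ it gives $\mathrm{id}_e$ and $X_b+H$. From the second $q\,e$ we get $\mathrm{id}_e$ and $X_t+H$. Eliminating the first $q\,e$ against $q\,e\subset q^2ee$ leaves the map $(X_t+H)+(X_b+H)=X_t+X_b$ from the second $q\,e$ to $q^3e$. So a minimal model is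
$$\mathrm{id}\xrightarrow{\ S\ }q\,e\xrightarrow{X_t+X_b}q^3e .$$
As a check, $(X_t+X_b)S=0$, because both dots land on the single disk $S$.

If one strand points up and one down, then $n_-=2$, $n_+=0$, and the normalized complex is
$$M=\bigl(q^{-4}\,\mathrm{id}\to q^{-3}e\xrightarrow{X_t+X_b}q^{-1}e\bigr)\quad\text{in degrees }-2,-1,0 .$$
Let $R:e\to\mathrm{id}$ be the reverse saddle. It has degree $-1$, so $R:q^{-1}e\to\mathrm{id}$ is degree-preserving, and $R(X_t+X_b)=0$ since $R$ is one disk. So $f=R$ in degree $0$ is a chain map $M\to\mathrm{id}$ from the twist to no twist.

Now set $H=1$, so each $X_y$ is idempotent, and split everything according to a choice of eigenvalue ("color") in $\mathbb F_2$ at each of the four endpoints. A diagram survives only if the color is constant on each of its arcs.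

* All four colors equal $x$: the maps of $M$ become an isomorphism and $x+x=0$. Only $e$ in degree $0$ is left, and Section 10 will show that $R$ maps it isomorphically to $\mathrm{id}$.
* Top colors both $x$, bottom colors both $x+1$: $\mathrm{id}$ dies, and $X_t+X_b$ acts as $1$. So $M$ becomes contractible, and so does the target.
* Colors constant on each vertical strand, but different on the two strands: $e$ dies, $M$ is $\mathrm{id}$ in degree $-2$, the target is $\mathrm{id}$ in degree $0$, and $f$ is zero.
* Other colorings kill both $\mathrm{id}$ and $e$.

In the third case $f$ is not an equivalence. This case must be excluded using the rest of the knot and the antiparallel orientation (Section 11).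

For $2p$ strands with $p\ge2$ we do not write down a minimal complex, and so have no formula for $f$. The plan is to prove the two features we used, namely that the complex ends in degree $0$ and that its last two terms contain only diagrams without through-strands, and then to obtain $f$ by solving an equation.

## 6. Cups slide through a full twist

A twist is invisible to a cup, up to shifts. The lemma records these shifts.

**Lemma 6.1.** For loop-free cap-free $b\in BN_u^n$,
$$[[FT_n]]\circ b\simeq h^{(n^2-u^2)/2}q^{\ast}\,b\circ[[FT_u]].$$
For $u=0$, $n=2p$ the $q$-shift is $q^{2p^2+2p}$.

*Proof.* **Step 1: the isotopy.** Let $\mathrm{cup}_i\in BN_{n-2}^n$ have a cup at top positions $i,i+1$ and vertical arcs elsewhere. We claim that $FT_n\circ\mathrm{cup}_i$ is isotopic to $\mathrm{cup}_i\circ FT_{n-2}$. View strands $i,i+1$ of $FT_n$ as the edges of a ribbon. Rotating everything once makes the ribbon follow the $i$-th strand of $FT_{n-1}$ and turn once about itself; slide this turn to the bottom. So $FT_n$ is $FT_{n-1}$ with its $i$-th strand replaced by two parallel strands, composed at the bottom with $\sigma_i^2$. Two Reidemeister I moves give $\sigma_i^2\,\mathrm{cup}_i=\mathrm{cup}_i$. Now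 the doubled strand closed off by the cup is a finger, which is retracted along the $i$-th strand of $FT_{n-1}$ to the top. This leaves $\mathrm{cup}_i$ above $FT_{n-2}$.

**Step 2: the shift.** Orient the two strands at the cup oppositely and all others upwards. Each pair of strands of $FT_n$ crosses twice. Compared with $\mathrm{cup}_i\circ FT_{n-2}$, the diagram $FT_n\circ\mathrm{cup}_i$ has $2(n-2)$ additional positive crossings (upward cup strand with the others) and $2(n-2)+2=2n-2$ additional negative ones (downward cup strand with the others, and the two cup strands with each other). The normalization in 4.2 differs by $h^{-(2n-2)}q^{2(n-2)-2(2n-2)}=h^{-(2n-2)}q^{-2n}$, so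
$$[[FT_n]]\circ\mathrm{cup}_i\simeq h^{2n-2}q^{2n}\,\mathrm{cup}_i\circ[[FT_{n-2}]].$$

**Step 3: iterate.** If $u<n$, an innermost top arc of $b$ joins adjacent endpoints, since a strand starting between its ends could not escape to the bottom. Remove it and repeat; so $b$ is a composite of cups $\mathrm{cup}_i$. Since $m^2-(m-2)^2=2(2m-2)$, the total homological shift is $\sum_{m=u+2,u+4,\dots,n}(2m-2)=(n^2-u^2)/2$. For $u=0$, $n=2p$ the $q$-shift is $\sum_{k=1}^p4k=2p^2+2p$. $\square$

*Check for $n=2$.* Applying the minimal model of Section 5 to a cup gives $\mathrm{cup}\to(q^2\oplus q^0)\mathrm{cup}\to(q^4\oplus q^2)\mathrm{cup}$. The lemma predicts $h^2q^4\,\mathrm{cup}$, which is what remains if the two $q^0$-terms and the two $q^2$-terms cancel.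

## 7. Which diagrams occur near the top degree

We want to know in which homological degrees diagrams with many through-strands can occur in a minimal model of $[[FT_n]]$. The first lemma says: in the last degree where through-degree $\ge t$ occurs, this can be detected after composing with a suitable cup diagram.

**Lemma 7.1.** Let $M$ be a bounded minimal complex over $BN_n^n$ and $t\ge0$. Let $r$ be the largest degree such that $M^r$ has a summand of through-degree $\ge t$, and let $q^ia\bar b$ be such a summand of $M^r$, of through-degree $u\ge t$. Then $M\circ b$ is not homotopy equivalent to a complex all of whose summands in degrees $\ge r$ have through-degree $<t$.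

*Proof.* Suppose it is.

**Step 1: extract a right inverse of $d$.** Let $\mathcal A$ be the quotient of $BN_u^n$ by the morphisms that factor through sums of diagrams of through-degree $<t$. Composition does not raise through-degree, so in $\mathcal A$ the complex $Mb$ vanishes in degrees $>r$. It is homotopy equivalent to a complex that vanishes in degrees $\ge r$. So the identity of $(Mb)^r$ is of the form $d\tau+\tau'd$, and the last term is zero as $(Mb)^{r+1}=0$. Hence $\mathrm{id}=d\,\tau$ in $\mathcal A$ for some degree-preserving $\tau:(Mb)^r\to(Mb)^{r-1}$.

**Step 2: restrict to one summand.** Put $k=(n-u)/2$, the number of cups of $b$. Then $\bar bb$ is $\mathrm{id}_u$ together with $k$ circles. Capping the circles with dotted disks has degree $-k$ and gives a degree-preserving $\pi:q^ia\bar bb\to q^{i+k}a$. The $k$ births have degree $k$ and give a degree-preserving $\iota:q^{i+k}a\to q^ia\bar bb$, with $\pi\iota=\mathrm{id}$ because a dotted sphere is $1$. Extend $\pi$ by $0$ to $(Mb)^r$ and put $s=\tau\iota:q^{i+k}a\to(Mb)^{r-1}$. Then $\pi ds=\pi\iota=\mathrm{id}$ in $\mathcal A$.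

**Step 3: the composite is zero for degree reasons.** Lift $s$ to a degree-preserving morphism of $BN_u^n$. There $\pi ds$ is a sum of composites
$$q^{i+k}a\xrightarrow{\ s'\ }q^jc'b\xrightarrow{\ Sb\ }q^ia\bar bb\xrightarrow{\ \pi\ }q^{i+k}a,$$
where $q^jc'$ is a summand of $M^{r-1}$ and $S$ is an entry of $d$. Since $c'$ is loop-free, every loop of $c'b$ contains a cup of $b$, so there are at most $k$ loops. If $s'\ne0$, then $\deg s'=i+k-j\le k$ by 4.1, so $j\ge i$. If $S\ne0$, then $\deg S=j-i\le-1$ by minimality, so $j<i$. Both cannot hold, so every composite is $0$ and $\pi ds=0$.

**Step 4: contradiction.** Hence $\mathrm{id}_{q^{i+k}a}=0$ in $\mathcal A$. That is, $\mathrm{id}_a$ is a sum of degree-$0$ composites $a\to c\to a$ through shifted diagrams $c$ of through-degree $<t\le u$, loop-free after delooping. As $a$ has through-degree $u$, each $c$ differs from $a$. So by 4.1 both factors of a nonzero composite have negative unshifted degree, and the composite cannot have degree $0$. Thus $\mathrm{id}_a=0$, contradicting 4.1. $\square$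

For each $n$ fix a minimal model $M_n$ of $[[FT_n]]$, with $M_0$, $M_1$ the trivial diagrams in degree $0$.

**Lemma 7.2.** Let $t\equiv n$ mod $2$ and $0\le t\le n$. In $M_n$, summands of through-degree $\ge t$ occur only in homological degrees $\le(n^2-t^2)/2$.

*Proof.* Induction on $n$. The cases $n=0,1$ are clear. Let $n\ge2$. If such summands exist, let $r$ be the maximal degree in which they occur and $q^ia\bar b\subset M_n^r$ one of them, of through-degree $u\ge t$.

**Case $u=n$.** Then $a\bar b=\mathrm{id}_n$, and $r$ is also the maximal degree of a summand of through-degree $\ge n$. In the cube $[[FT_n]]$, a vertex in degree $\ge1$ contains a factor $e$, hence has through-degree $<n$. If $r\ge1$, then $M_n\circ\mathrm{id}_n\simeq[[FT_n]]$ contradicts Lemma 7.1 with $t$ replaced by $n$ and $b=\mathrm{id}_n$. So $r\le0\le(n^2-t^2)/2$.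

**Case $u<n$.** By Lemma 6.1, $M_nb\simeq h^{(n^2-u^2)/2}q^\ast\,b\circ M_u$. Since $b$ is cap-free, composing with $b$ on the left preserves through-degree. By induction for $M_u$, the summands of through-degree $\ge t$ on the right lie in degrees $\le\frac{n^2-u^2}2+\frac{u^2-t^2}2=\frac{n^2-t^2}2$. If $r$ were larger, Lemma 7.1 would be contradicted. $\square$

Now fix $p\ge1$; for $p=0$, Theorem 1 is trivial. Put $I=\mathrm{id}_{2p}$ and
$$F:=h^{-2p^2}q^{-2p^2-2p}[[FT_{2p}]]. \tag{4}$$
This is exactly the oriented normalization if $p$ strands point up and $p$ down, in any order. The $p^2$ antiparallel pairs give $n_-=2p^2$, the $p(p-1)$ parallel pairs give $n_+=2p(p-1)$, and $n_+-2n_-=-2p^2-2p$. Let $M$ be the correspondingly shifted $M_{2p}$, a minimal model of $F$, and let $\mu:M\to F$ be a homotopy equivalence. Lemma 7.2 with $t=0$ gives degrees $\le2p^2-2p^2=0$, and with $t=2$ gives degrees $\le(4p^2-4)/2-2p^2=-2$. So: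
$$M^j=0\text{ for }j>0,\text{ and all summands of }M^0\text{ and }M^{-1}\text{ have through-degree }0. \tag{5}$$
Lemma 6.1 with $u=0$ gives homotopy equivalences $\eta_a:F\circ a\to a$ for all crossingless matchings $a\in BN_0^{2p}$. The shifts in (4) cancel exactly those of the lemma.

## 8. The twist acts as the identity on matchings

The equivalences $\eta_a$ treat one object at a time. We need them to be compatible with all cobordisms between matchings.

Let $L$ be the inversely shifted complex of the left-handed full twist. Then $L\circ F\simeq I\simeq F\circ L$, and composing these equivalences with complexes on the right is natural. So $F\circ-$ is an autoequivalence of homotopy categories with inverse $L\circ-$; in particular it is fully faithful. For a morphism or chain map $D$, write $F(D)$ for $\mathrm{id}_F\circ D$.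

**Lemma 8.1.** For matchings $a',a$ and homogeneous $D\in\mathrm{Hom}(a',a)$: $\eta_a\circ F(D)\simeq D\circ\eta_{a'}$.

*Proof.* **Step 1: turn the claim into one about a linear map.** Homotopy classes of chain maps between objects placed in one homological degree are just morphisms. So $\Phi(D):=\eta_aF(D)\eta_{a'}^{-1}$ defines a map $\mathrm{Hom}(a',a)\to\mathrm{Hom}(a',a)$. It is bijective because $F\circ-$ is fully faithful, and it is $\mathbb F[H]$-linear, degree-preserving, and compatible with composition. We must show $\Phi(D)=D$. Every disk of $S_{a',a}$ touches an arc of $a'$. So by 4.1, $\mathrm{Hom}(a',a)$ is spanned over $\mathbb F[H]$ by composites of $S_{a',a}$ with dots on arcs of $a'$. It suffices to treat $S_{a',a}$ and dots.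

**Step 2: the disks.** The top-degree part of $\mathrm{Hom}(a',a)$ is $\mathbb F_2\cdot S_{a',a}$, and $\Phi$ is a linear bijection of it. So $\Phi(S_{a',a})=S_{a',a}$.

**Step 3: the dots.** A dot on an arc of $a'$ with endpoint $j$ is $X_j$. Then $F(X_j)$ is the dot at the bottom end of the $j$-th strand of $FT_{2p}$. This strand ends at top position $j$ and passes $2(2p-1)$ crossings. Each contributes $H$ in 4.4, and the number is even, so $F(X_j)\simeq X_j^{\mathrm{top}}$. Since $\eta_{a'}$ commutes with $X_j^{\mathrm{top}}$, we get $\Phi(X_j)=X_j$. $\square$

**The last two terms of $M$.** Let $Q=(M^{-1}\xrightarrow{d}M^0)$. Since $M^j=0$ for $j>0$, this is a subcomplex of $M$; let $\nu:Q\to M$ be the inclusion. By (5) its summands are $q^\ast a\bar b$ with matchings $a,b$. We construct a homotopy equivalence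
$$E:F\circ Q\to Q .$$
The circles of $a'\bar b'\cup a\bar b$ are those of $a'\cup a$ and those of $\bar b'\cup\bar b$. So $\mathrm{Hom}(a'\bar b',a\bar b)$ is spanned over $\mathbb F[H]$ by disjoint unions $D_1\sqcup D_2$ with $D_1\in\mathrm{Hom}(a',a)$, $D_2\in\mathrm{Hom}(\bar b',\bar b)$. Regard $M^{-1}$ and $M^0$ as complexes in degree $0$, so that $Q$ is the cone of $d$. Let $\alpha:FM^{-1}\to M^{-1}$ and $\beta:FM^0\to M^0$ be the homotopy equivalences given by the $\eta_a\sqcup\mathrm{id}_{\bar b}$. By Lemma 8.1, applied to the parts $D_1$ of $d$, there is a homotopy $\kappa:FM^{-1}\to M^0$ with
$$\beta F(d)-d\alpha=\partial\kappa+\kappa\partial .$$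
On $FQ$, the cone of $F(d)$, put $E(x,y)=(\alpha x,\ \beta y+\kappa x)$. Signs do not matter over $\mathbb F_2$, and $E$ is a chain map because
$$\kappa\partial x+\beta F(d)x+\beta\partial y=d\alpha x+\partial\kappa x+\partial\beta y .$$
It is part of a morphism of distinguished triangles whose other two components $\alpha,\beta$ are equivalences. So $E$ is a homotopy equivalence.

## 9. A map from the twist to the identity

We look for $f:M\to I$. What we have so far is a map *into* the twist, $\mu\nu:Q\to M\to F$. But $F=F\circ I$, and by Section 8 the source $Q$ may be replaced by $F\circ Q$. Since $F\circ-$ is fully faithful, the twist can then be removed from both ends.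

**Step 1: solve for $g$.** Since $F\circ-$ is fully faithful on homotopy categories and $F\circ I=F$, there is a chain map $g:Q\to I$ with
$$F(g)\simeq\mu\circ\nu\circ E:\ F\circ Q\to Q\to M\to F=F\circ I. \tag{6}$$

**Step 2: extend $g$ to $M$.** As $I$ lies in degree $0$, $g$ is a morphism $g^0:M^0\to I$ with $g^0d=0$ on $M^{-1}$. Let $f:M\to I$ be $g^0$ on $M^0$ and $0$ elsewhere. Since $M^1=0$ and $g^0d=0$, this is a degree-preserving chain map, and $f\circ\nu=g$.

## 10. Coloring the endpoints at $H=1$

To test $f$ at $H=1$ we decompose everything into blocks in which the category is that of vector spaces.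

Set $H=1$; then $X_y^2=X_y$. For a coloring $\epsilon$ of the endpoints by $\mathbb F_2$ let
$$e_\epsilon=\prod_y(X_y+1+\epsilon_y).$$
These are orthogonal idempotents with sum $\prod_y(X_y+(X_y+1))=1$. They commute strictly with all morphisms, and $X_ye_\epsilon=\epsilon_ye_\epsilon$. Write $C_\epsilon$ for the image of $e_\epsilon$ on $C$, in the idempotent completion.

**10.1 Blocks.** Call a loop-free $c$ *consistent* with $\epsilon$ if $\epsilon$ is constant on each arc of $c$. If it is not, $e_\epsilon\mathrm{id}_c$ contains a factor $X(X+1)=0$, so $c_\epsilon=0$. If $c$ is consistent, $e_\epsilon\mathrm{id}_c$ is a product over the arcs of factors $X$ or $X+1$, which is nonzero by 4.1. If $c,c'$ are consistent, every circle of $c\cup c'$ is monochromatic, so dots on $e_\epsilon S_{c,c'}$ act as scalars. As $e_\epsilon S_{c,c'}\neq0$ by 4.1,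
$$\mathrm{Hom}(c_\epsilon,c'_\epsilon)=\mathbb F_2\cdot e_\epsilon S_{c,c'} .$$
Moreover $e_\epsilon S_{c',c}S_{c,c'}=e_\epsilon\mathrm{id}_c$. To see this, note that every component of the composite surface touches $c$ and is monochromatic, so a dot on a component of color $x$ acts as $x$. Cutting a neck, when each resulting side still touches the boundary in color $x$, gives the factor $x+x+1=1$. First cut all handles along non-separating curves, then cut parallel to all but one boundary circle of each component. The boundary circles correspond to the arcs of $c$, so this yields one disk for each arc of $c$, which is $\mathrm{id}_c$.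

Thus all consistent $c_\epsilon$ are isomorphic, with endomorphism ring $\mathbb F_2$. The $\epsilon$-block is equivalent to finite-dimensional $\mathbb F_2$-vector spaces, or is zero if no $c$ is consistent.

**Definition.** A coloring $\epsilon$ of the endpoints of $BN_{2p}^{2p}$ is *balanced* if for every $i$ the top and the bottom endpoint $i$ have the same color $\epsilon_i$, and some crossingless matching $a$ is consistent with $(\epsilon_1,\dots,\epsilon_{2p})$.

For $p=1$ the only matching joins $1$ and $2$, so the balanced colorings are the two constant ones, the first case of the list in Section 5.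

**10.2 The idempotent $e_\epsilon$ and the functor $F$.** If top and bottom colors agree, then
$$F(e_\epsilon\mathrm{id}_I)\simeq e_\epsilon\ \text{ on }F. \tag{7}$$
On $I$ the top and bottom dots of a strand coincide, so the left side is $\prod_i(X_i^{\mathrm{bot}}+1+\epsilon_i)$. The right side is $\prod_i(X_i^{\mathrm{bot}}+1+\epsilon_i)(X_i^{\mathrm{top}}+1+\epsilon_i)$. On $F$ we have $X_i^{\mathrm{top}}\simeq X_i^{\mathrm{bot}}$ by dot sliding through $2(2p-1)$ crossings, and each factor is idempotent.

**Lemma 10.3.** For balanced $\epsilon$, $f_\epsilon:M_\epsilon\to I_\epsilon$ is a homotopy equivalence.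

*Proof.* **Step 1: source and target are abstractly equivalent, $M_\epsilon\simeq I_\epsilon$.** Let $a$ be a matching consistent with $(\epsilon_1,\dots,\epsilon_{2p})$. Then $I$ and $a\bar a$ are consistent with $\epsilon$, so $I_\epsilon\cong(a\bar a)_\epsilon$ by 10.1. Applying $F\circ-$, the image of $F(e_\epsilon\mathrm{id}_I)$ on $F$ is isomorphic to the image of $F(e_\epsilon\mathrm{id}_{a\bar a})$ on $F\circ a\bar a$. The former is homotopy equivalent to $F_\epsilon$ by (7) and 4.7. For the latter, use $\eta_a\sqcup\mathrm{id}_{\bar a}:F\circ a\bar a\to a\bar a$. By Lemma 8.1 (extended linearly at $H=1$) it intertwines $F(e_\epsilon\mathrm{id}_{a\bar a})$ and $e_\epsilon\mathrm{id}_{a\bar a}$ up to homotopy. So by 4.7 the latter is homotopy equivalent to $(a\bar a)_\epsilon\cong I_\epsilon$. Finally $M_\epsilon\simeq F_\epsilon$, because $\mu$ commutes with $e_\epsilon$.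

**Step 2: $e_\epsilon\nu$ is not null-homotopic.** Work in the $\epsilon$-block, that is, with vector spaces. By Step 1, $H^0(M_\epsilon)\ne0$. Since $M^1=0$, $Q^0=M^0$ and $Q^{-1}=M^{-1}$, the map $H^0(\nu_\epsilon):H^0(Q_\epsilon)\to H^0(M_\epsilon)$ is an isomorphism, and hence nonzero.

**Step 3: $f_\epsilon\not\simeq0$.** Suppose $f_\epsilon\simeq0$. Then $e_\epsilon f\simeq0$ and $e_\epsilon g=e_\epsilon f\nu\simeq0$, so $F(e_\epsilon\mathrm{id}_I)F(g)\simeq0$. By (7) and (6), $\mu\,e_\epsilon\nu\,E=e_\epsilon\,\mu\nu E\simeq0$. As $\mu$ and $E$ are homotopy equivalences, $e_\epsilon\nu\simeq0$, contradicting Step 2.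

**Step 4: conclusion.** So $f_\epsilon$ is a nonzero homotopy class from a complex equivalent to $I_\epsilon$, by Step 1, to $I_\epsilon$ in degree $0$, whose endomorphism ring is $\mathbb F_2$. Hence it is an isomorphism in the homotopy category. $\square$

## 11. Checkerboard parity, and the end of the proof of Theorem 1

**Step 1: close up.** Isotope so that near $D$ the diagram of $K$ consists of $2p$ vertical strands. Then $K=T(I)$ and $K'=T(FT_{2p})$ for an outer planar tangle diagram $T$. Inserting a complex $A$ over $BN_{2p}^{2p}$ and resolving the crossings of $T$, with their oriented shifts, gives a complex $T(A)$ of closed diagrams, functorially and compatibly with homotopies. By the normalization (4), $C(K)=T(I)$ and $C(K')=T(F)\simeq T(M)$. So $T(f):T(M)\to C(K)$ is a degree-preserving chain map, and at $H=1$ it is filtered of degree $0$.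

**Step 2: decompose.** At $H=1$ the $e_\epsilon$ commute with everything. So $T(f)$ is the direct sum of the maps $T(f_\epsilon):T(M_\epsilon)\to T(I_\epsilon)$, where $T(A_\epsilon)$ is the image of $T(e_\epsilon)$ on $T(A)$. For balanced $\epsilon$ they are homotopy equivalences by Lemma 10.3. The remaining blocks vanish on homology:

**Lemma 11.1.** If $\epsilon$ is not balanced, then $T(I_\epsilon)$ and $T(M_\epsilon)$ are acyclic.

*Proof.* **Step A: different colors at the two ends of a strand.** Suppose the top and bottom colors at some $i$ differ. Using $X_i^{\mathrm{bot}}\simeq X_i^{\mathrm{top}}$ on $I$ and on $F$, $e_\epsilon$ contains, up to homotopy, the factor $X_i(X_i+1)=0$. So $e_\epsilon\simeq0$ on $I$ and on $F$, hence on $M$ via $\mu$, and 4.7 shows that the images are contractible.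

**Step B: an operator independent of the point.** Suppose now that top and bottom colors agree. Take either of the knots $K$, $K'$ and checkerboard-color the regions of its diagram by $\mathbb F_2$. For a point $y$ of the knot let $\ell(y)$ be the shade of the region to its left. When $y$ moves along the knot through a crossing, the region to its left is replaced by one across the other strand, so $\ell(y)$ changes by $1$. By 4.4 with $H=1$, $X_y$ also changes by $1$ up to homotopy. So the action of $X_y+\ell(y)$ on homology does not depend on $y$. We use here that there is only one component.

**Step C: read off the colors.** At the top endpoints $1,\dots,2p$ of the twist region, the region geometrically to the left of strand $i$ has shade $\mathrm{const}+i$, and for a downward strand "left" means the other side. So $\ell=\mathrm{const}+i+o_i$, where $o_i=0$ or $1$ according to whether strand $i$ points up or down. On the homology of the $\epsilon$-summand, $X$ acts at the $i$-th of these points as $\epsilon_i$. (For $T(M_\epsilon)$, transport Step B from $T(F)$ by $T(\mu)$, which commutes with the $X$ at the endpoints.) So if this homology is nonzero, then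
$$\epsilon_i=i+o_i+\mathrm{const}\quad\text{for all }i. \tag{8}$$

**Step D: such an $\epsilon$ is balanced.** Since $p$ strands point up and $p$ down, there is a crossingless matching $a$ that pairs up-points with down-points: match an adjacent up/down pair, remove it, and induct. If $i$ and $j$ are matched, an even number of points lies between them, so $i+j$ is odd. Also $o_i+o_j=1$. By (8), $\epsilon_i+\epsilon_j=1+1=0$. So $a$ is consistent with $(\epsilon_1,\dots,\epsilon_{2p})$ and $\epsilon$ is balanced. $\square$

**Step 3: conclude.** By Lemmas 10.3 and 11.1, $T(f)$ induces an isomorphism on homology at $H=1$. Precomposing with the filtered homotopy equivalence $C(K')\simeq T(M)$ and using 4.5 gives $s_2(K')\le s_2(K)$. This proves Theorem 1. $\blacksquare$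

For $p=1$, antiparallel strands have $i+o_i$ the same for $i=1,2$. So (8) forces equal colors on the two strands and excludes the third case of the list in Section 5.

## 12. Whitehead doubles locate $\theta_2$

We now prove the step function of Section 1. We have $W_0(U)=U$ and $(W_t)_{t'}=W_{t+t'}$, and $W_t(K)$ is obtained by embedding $W$ via the $t$-framing of $K$.

Theorem 1 applies to single crossings. View a positive crossing with its strands vertical and antiparallel: it is $\sigma^{-1}$, and a right-handed full twist gives $\sigma^{-1}\sigma^2=\sigma$, on antiparallel strands a negative crossing. So *changing a positive crossing to a negative one is a right-handed full twist on two antiparallel strands*.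

**Lemma 12.1.** $s_2(W_t(U))=2$ for $t<0$ and $s_2(W_t(U))=0$ for $t\ge0$. Consequently, for every knot $K$, $s_2(W_t(K))=2$ if $t<\theta_2(K)$, and $s_2(W_t(K))=0$ if $t\ge\theta_2(K)$.

*Proof.* **Step 1: lower bound for all $t$.** Changing a positive crossing of the clasp turns $W_t(U)$ into $U$. By Theorem 1, $0=s_2(U)\le s_2(W_t(U))$.

**Step 2: $t\ge0$.** $W_t(U)$ arises from $W_0(U)=U$ by $t$ right-handed full twists on two antiparallel strands. So $s_2(W_t(U))\le0$ by Theorem 1.

**Step 3: $t<0$.** By (1), $s_2(W_{-1}(U))=2$. For $t<-1$, $W_{-1}(U)$ arises from $W_t(U)$ by $-1-t$ right-handed full twists on two antiparallel strands. So by Theorem 1 and the genus bound, $2\le s_2(W_t(U))\le2g(W_t(U))\le2$.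

**Step 4: $W_t$ is an admissible pattern.** $W_t$ has winding number zero and meets a meridional disk in two points, so by parity its wrapping number is $0$ or $2$. If it were $0$, the pattern would miss a meridional disk and lie in a ball. Twisting the solid torus would then not change it up to isotopy, and $W_t(U)$ would not depend on $t$. But $W_{-1}(U)\ne W_0(U)$ by (1). So the wrapping number is $2$ and (2) applies.

**Step 5: general companion.** By (2), $s_2(W_t(K))=s_2((W_t)_{-\theta_2(K)}(U))=s_2(W_{t-\theta_2(K)}(U))$, which is $2$ if $t-\theta_2(K)<0$ and $0$ otherwise. $\square$

## 13. Right-handed twists on the companion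

A twist on $m$ strands of $K$ is a twist on $2m$ strands of its Whitehead double, always with $m$ up and $m$ down. So Theorem 1 applies to the double whatever the directions of the strands of $K$.

**Proposition 13.1.** Let $K'$ arise from $K$ by a right-handed full twist along a disk $D$ with $\mathrm{lk}(K,\partial D)=w$. Then $\theta_2(K')\le\theta_2(K)+w^2$.

*Proof.* **Step 1: follow the framing.** Let $m=|K\cap D|$ and let $V$ be a thin tubular neighborhood of $K$ that meets $D$ in $m$ meridional disks. The twist is an orientation-preserving self-homeomorphism of the exterior of $\partial D$, and it takes $V$ to a tubular neighborhood of $K'$. A right-handed twist changes linking numbers by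
$$\mathrm{lk}(J,J')\mapsto\mathrm{lk}(J,J')+\mathrm{lk}(J,\partial D)\,\mathrm{lk}(J',\partial D),$$
since two parallel strands acquire two positive crossings and two antiparallel strands acquire two negative ones. Applied to $K$ and a push-off, it takes the $t$-framing of $K$ to the $(t+w^2)$-framing of $K'$. So it takes $W_t(K)$ to $W_{t+w^2}(K')$.

**Step 2: apply Theorem 1.** Place the clasp away from $D$. Then $W_t(K)$ meets each of the $m$ meridional disks in two points of opposite sign. So $W_{t+w^2}(K')$ arises from $W_t(K)$ by a right-handed full twist on $2m$ strands, $m$ up and $m$ down. By Theorem 1,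
$$s_2(W_{t+w^2}(K'))\le s_2(W_t(K))\qquad\text{for all }t\in\mathbb Z .$$

**Step 3: compare the steps.** Take $t=\theta_2(K')-w^2-1$. By Lemma 12.1 the left side is $2$, so the right side, which is $0$ or $2$, is $2$. Hence $t<\theta_2(K)$, that is, $\theta_2(K')\le\theta_2(K)+w^2$. $\square$

**Corollary 13.2.** If $K_+$ arises from $K_-$ by changing a negative crossing to a positive one, then $\theta_2(K_-)\le\theta_2(K_+)\le\theta_2(K_-)+4$.

*Proof.* $K_-$ arises from $K_+$ by a right-handed full twist on two antiparallel strands (Section 12), with $w=0$; this gives the first inequality. Also $K_+$ arises from $K_-$ by a right-handed full twist on the two strands at the crossing viewed as parallel, $\sigma^{-1}\mapsto\sigma^{-1}\sigma^2=\sigma$, with $w=\pm2$; this gives the second. $\square$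

## 14. Left-handed twists on $p+q$ strands

*Proof of Theorem 3.* **Lower bound: undo the whole twist at once.** $K$ arises from $K'$ by a right-handed full twist along the same disk, with $w=\pm(p-q)$. Proposition 13.1 gives $\theta_2(K)\le\theta_2(K')+(p-q)^2$. When $p=q$ the correction vanishes, whereas the crossing-by-crossing argument of Section 3 lost $4n(n-1)$ for $p=q=n$.

**Upper bound: undo the twist crossing by crossing.** Take the sequence $K'=J_0,\dots,J_{\binom{p+q}2}=K$ of Lemma 3.1.

* At the $pq$ changes from positive to negative, Corollary 13.2 with $K_+=J_i$, $K_-=J_{i+1}$ gives $\theta_2(J_i)\le\theta_2(J_{i+1})+4$.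
* At the $\binom p2+\binom q2$ changes from negative to positive, Corollary 13.2 with $K_-=J_i$, $K_+=J_{i+1}$ gives $\theta_2(J_i)\le\theta_2(J_{i+1})$.

Adding up, $\theta_2(K')\le\theta_2(K)+4pq$. $\blacksquare$

*Proof of Theorem 2.* A negative generalized crossing change on $2n$ strands is a left-handed full twist on $2n$ strands with linking number $0$, that is, $n$ strands up and $n$ down. Theorem 3 with $p=q=n$, $K=K_-$ and $K'=K_+$ gives
$$\theta_2(K_-)\le\theta_2(K_+)\le\theta_2(K_-)+4n^2 .\qquad\blacksquare$$
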